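# Disjoint finite blocks and selective ultrafilters on pairs

## 1. One block for every function from names to subsets

Take two finite nonempty sets: a set $X$ of points and a set $D$, whose elements we call *names*. Let $T$ be the set of **all** functions $a:D\to\mathcal P(X)$. For each $a\in T$ lay down a private copy of $X$, the block
$$x_a=\{a\}\times X .$$
These $|T|=2^{|X||D|}$ blocks are pairwise disjoint. A single name $z\in D$ now selects a subset of every block at once: in $x_a$ it selects $\{a\}\times a(z)$, which we identify with $a(z)\subseteq X$.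

For example, let $X=D=\{0,1\}$. There are $16$ blocks of two points each. For every pair $(V_0,V_1)$ of subsets of $X$ there is exactly one block in which name $0$ selects $V_0$ and name $1$ selects $V_1$. Name $0$ selects the whole block in exactly $4$ of the $16$ blocks.

In general, if $a\in T$ is drawn uniformly at random, then the sets $a(z)$, $z\in D$, are independent and uniform in $\mathcal P(X)$. So if $w_1,\dots,w_t$ are distinct names and $V\subseteq X$ is a fixed target, the proportion of $a\in T$ such that no $a(w_\sigma)$ equals $V$ is exactly $(1-2^{-|X|})^t$. With enough names, almost every block has its target hit by one of them.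

We shall want the target to depend on $a$, and there one must be careful. Let $X=D=\{0\}$ and let the target in the block $a$ be $X\setminus a(0)$. Then the only name never hits its target. The remedy is to ask for all targets of a list $\mathcal M$ at once: the proportion of $a$ for which some $V\in\mathcal M$ is missed by all of $w_1,\dots,w_t$ is at most
$$|\mathcal M|\,(1-2^{-|X|})^t\le |\mathcal M|\,e^{-t2^{-|X|}} .$$
For every other $a$ we may choose the target from $\mathcal M$ as a function of $a$ in any way we like, and some name hits it.

Here is what this is for. We shall put such a system $(X_l,D_l,T_l)$ on each level $l$ of a countable sequence of levels. A sequence $z=(z_l)_l$ of names then selects a subset of every block on every level. From the pairs lying inside the selected subsets we want to generate an ultrafilter on $[\omega]^2$ with a Ramsey-type property. The targets will be subsets on which given colorings are constant.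

## 2. Cliques, selectivity on pairs, and the ideal $\mathcal J$

All ultrafilters on $[\omega]^d$ are nonprincipal. For an ultrafilter $\mathcal U$ on $[\omega]^2$ let $\mathcal U^*=\{A:[\omega]^2\setminus A\in\mathcal U\}$ be its dual ideal.

**Definition.** For $1\le d\le k<\omega$ and $A\subseteq[\omega]^d$ put
$$\lambda^d_k(A)=\{s\in[\omega]^k:[s]^d\subseteq A\},$$
and write $\lambda_k$ for $\lambda_k^2$. An ultrafilter $\mathcal U$ on $[\omega]^2$ is *$(2,k)$-selective* if $\{\lambda_k(A):A\in\mathcal U\}$ generates an ultrafilter on $[\omega]^k$. It is *$(2,\aleph_0)$-selective* if this holds for every $k$ with $2\le k<\omega$. Likewise $\mathcal U$ on $[\omega]^d$ is *$(d,\aleph_0)$-selective* if for every $k\ge d$ the family $\{\lambda^d_k(A):A\in\mathcal U\}$ generates an ultrafilter on $[\omega]^k$.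

If $A$ is read as the edge set of a graph, $\lambda_k(A)$ is the set of its $k$-cliques. Since $\lambda_k^d(A)\cap\lambda_k^d(A')=\lambda_k^d(A\cap A')$, the definition says two things:

* every $\lambda^d_k(A)$ with $A\in\mathcal U$ is nonempty;
* for every $P:[\omega]^k\to2$ there is $A\in\mathcal U$ such that $P$ is constant on $\lambda_k^d(A)$.

Some cases by hand. As $\lambda_2(A)=A$, every ultrafilter on $[\omega]^2$ is $(2,2)$-selective. For $k=3$ nonemptiness already says something: a triangle-free set of pairs is never in a $(2,3)$-selective $\mathcal U$. If $\omega=E\cup O$ is a partition, the pairs crossing from $E$ to $O$ contain no triangle, so $[E]^2\cup[O]^2\in\mathcal U$.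

**Blocks.** If $\mathcal X$ is a family of pairwise disjoint finite sets, write $\bigcup_{x\in\mathcal X}[x]^2$ for the set of pairs inside a block. A clique of this graph lies in a single block, since every point of it shares a block with a fixed point $p$ of it, and the blocks are disjoint. So $\lambda_k\big(\bigcup_{x}[x]^2\big)=\bigcup_x[x]^k$. If all blocks have size at most $m$, then $\lambda_{m+1}$ is empty and the set lies in no $(2,\aleph_0)$-selective ultrafilter.

Let $\mathcal J$ be the ideal on $[\omega]^2$ generated by all sets $\bigcup_{x\in\mathcal X}[x]^2$ of this kind. An ultrafilter that contains a finite union contains one of its terms, so $\mathcal J\subseteq\mathcal U^*$ exactly when $\mathcal U$ contains no generator. A generator with $\mathcal X$ finite is a finite set and lies in no nonprincipal $\mathcal U$. The question, asked by Dilip Raghavan and Juris Steprāns in "Adding ultrafilters to Shelah's model for no nowhere dense ultrafilters" (arXiv:2408.04446, 2024), starts from the known fact that consistently some $(2,\aleph_0)$-selective ultrafilter contains a generator with $\mathcal X$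 infinite.

**Question.** Is it consistent that $\mathcal J\subseteq\mathcal U^*$ for every $(2,\aleph_0)$-selective ultrafilter $\mathcal U$ on $[\omega]^2$?

The answer is no: ZFC refutes it, by the following theorem.

**Theorem A (ZFC).** There are an infinite family $\mathcal X$ of pairwise disjoint finite sets and a $(2,\aleph_0)$-selective nonprincipal ultrafilter $\mathcal U\ni\bigcup_{x\in\mathcal X}[x]^2$.

In particular ZFC proves that $(2,\aleph_0)$-selective ultrafilters exist. There is a stronger form. Recall the Rudin–Keisler order: for a map $f$ and an ultrafilter $\mathcal U$ on its domain, $f(\mathcal U)=\{L:f^{-1}(L)\in\mathcal U\}$, and $\mathcal V\le_{RK}\mathcal U$ means $\mathcal V=f(\mathcal U)$ for some $f$. It is enough that $f$ be defined on a set in $\mathcal U$. Two ultrafilters are RK-equivalent if each is $\le_{RK}$ the other.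

**Theorem B (ZFC).** Let $d\ge2$ and let $Q$ be any nonprincipal ultrafilter on $\omega$. There is a $(d,\aleph_0)$-selective nonprincipal ultrafilter $\mathcal U$ on $[\omega]^d$ which has a base of sets of the form $\bigcup_{y\in\mathcal Y}[y]^d$ with $\mathcal Y$ a family of pairwise disjoint finite sets, and which satisfies $Q\le_{RK}\mathcal U$. Consequently there are $2^{\mathfrak c}$ pairwise non-RK-equivalent such $\mathcal U$.

Theorem A is contained in the case $d=2$. The restriction $d\ge2$ is sharp. For $d=1$ we have $\lambda^1_k(A)=[A]^k$, so the $(1,\aleph_0)$-selective ultrafilters are exactly the Ramsey (selective) ultrafilters, and consistently there are none (Kunen, *Some points in $\beta\mathbb N$*, Math. Proc. Cambridge Philos. Soc. 80 (1976)).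

## 3. A recursion under CH, and a grid filter that admits no refinement

**The continuum hypothesis makes it easy.** Fix disjoint finite blocks $x_n\subseteq\omega$ with $|x_n|=n$. Consider sequences $y=(Y_n)_n$ with $Y_n\subseteq x_n$. Call $y$ *large* if $\sup_n|Y_n|=\infty$, and write $y\le^*y'$ if $Y_n\subseteq Y_n'$ for all but finitely many $n$. Under CH enumerate all colorings $P:[\omega]^k\to 2$, for all $k\ge2$, as $(P_\alpha)_{\alpha<\omega_1}$. We build large $y^\alpha$, $\alpha<\omega_1$, decreasing in $\le^*$, starting from $y^0=(x_n)_n$.

* *Successor.* Let $P_\alpha$ color $k$-sets. By Ramsey's theorem and largeness, choose $n_k<n_{k+1}<\cdots$ and, for $N\ge k$, a set $Y'_N\subseteq Y^\alpha_{n_N}$ of size $N$ with $P_\alpha$ constant on $[Y'_N]^k$. Keep infinitely many $N$ for which the constant is the same, put $Y^{\alpha+1}_{n_N}=Y'_N$ for these, and put the empty set in all other blocks.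
* *Limit.* Choose $\beta_0<\beta_1<\cdots$ cofinal in $\alpha$ and $n_0<n_1<\cdots$ with $|Y^{\beta_m}_{n_m}|\ge m$ and $Y^{\beta_m}_{n_m}\subseteq Y^{\beta_j}_{n_m}$ for $j\le m$. This is possible: the size condition holds for infinitely many $n$, and the inclusions fail for finitely many. Put $Y^\alpha_{n_m}=Y^{\beta_m}_{n_m}$, and the empty set elsewhere.

The sets $A_{\alpha,N}=\bigcup_{n\ge N}[Y_n^\alpha]^2$ generate a nonprincipal filter $\mathcal U$. By largeness $\lambda_k(A_{\alpha,N})\neq\emptyset$ for all $k$. A clique of $A_{\alpha+1,0}$ lies in a single $Y^{\alpha+1}_n$, so $P_\alpha$ is constant on $\lambda_k(A_{\alpha+1,0})$. The case $k=2$ shows that $\mathcal U$ is an ultrafilter, and then the other $k$ show that it is $(2,\aleph_0)$-selective.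

**Where it stops.** Without CH the recursion has length $\mathfrak c>\omega_1$. At stage $\omega_1$ there is no cofinal $\omega$-sequence of earlier stages, so the diagonal choice of the $n_m$ is not available. The natural retreat is to drop the $\le^*$-decreasing chain and ask only that any finitely many of the sequences built so far have a large intersection. This hypothesis is too weak to continue from, as the following example shows.

Let $x_n=\{n\}\times n\times n$ for $n\ge1$, an $n\times n$ grid, and let $P$ give a pair inside $x_n$ color $0$ if its two points are in the same row, and color $1$ otherwise. A subset of $x_n$ on whose pairs $P$ is constant either lies in one row or has at most one point in each row. Call both kinds of sets *thin*; a thin set has at most $n$ points. Let $\mathcal F$ consist of all sequences $(x_n\setminus Z_n)_n$ with every $Z_n$ thin. The intersection of $j$ members of $\mathcal F$ has at least $n^2-jn$ points in $x_n$, so finite intersections are large. But if $(Y_n)_n$ is any sequence with $P$ constant on each $[Y_n]^2$, then every $Y_n$ is thin, and $(x_n\setminus Y_n)_n\in\mathcal F$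 is disjoint from it. The coloring $P$ can no longer be treated.

Two things must therefore be improved. First, the inductive hypothesis must be quantitative: it must say in *how many* blocks of a level a finite intersection is large. Second, the length of the recursion must be matched with what can be avoided at each stage. The blocks of Section 1 serve the first purpose and the cardinals of Section 6 the second.

## 4. From selected subsets to the ultrafilter

The following proposition isolates what has to be built. The weak requirement (a) reappears, but now measured by $Q$ along the levels, and (b) treats all colorings.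

**Main Proposition (ZFC).** Let $Q$ be a nonprincipal ultrafilter on $\omega$. There are a countable set $T$, a finite-to-one $\ell:T\to\omega$, pairwise disjoint nonempty finite sets $x_n$ $(n\in T)$ with $W=\bigcup_nx_n$, a cardinal $\mu$, and sets $Y_n^\xi\subseteq x_n$ $(\xi<\mu,\ n\in T)$ such that

* (a) for all finite $F\subseteq\mu$ and $m\in\omega$: $\{l:\exists n\in\ell^{-1}(l)\ |\bigcap_{\xi\in F}Y_n^\xi|\ge m\}\in Q$, where for $F=\emptyset$ the intersection means $x_n$;
* (b) for all $k\ge2$ and $P:[W]^k\to2$ there are $\xi<\mu$ and $L\in Q$ such that for every $n$ with $\ell(n)\in L$, $P$ is constant on $[Y_n^\xi]^k$ (vacuously if this set is empty).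

We now prove Theorems A and B from it. Fix $d\ge2$ and $Q$, and take the objects of the proposition. By (a) with $F=\emptyset$, infinitely many levels are nonempty, so $T$ and $W$ are countably infinite. Identify $W$ with $\omega$ by a bijection.

**An ultrafilter on the blocks.** We need to decide which blocks count. Consider the sets
$$\Big\{n\in T:\ell(n)\in L,\ \Big|\bigcap_{\xi\in F}Y_n^\xi\Big|\ge m\Big\}\qquad(F\in[\mu]^{<\omega},\ m\in\omega,\ L\in Q).$$
Each is nonempty: the set in (a) meets $L$. The intersection of two of them contains a third, the one for $F\cup F'$, $\max(m,m')$, $L\cap L'$. So some ultrafilter $q$ on $T$ contains all of them. Taking $F=\emptyset$, $m=0$ we see $\ell^{-1}(L)\in q$ for every $L\in Q$. Thus $\ell(q)\supseteq Q$, and hence $\ell(q)=Q$. As $Q$ is nonprincipal, so is $q$.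

**The generators.** For $F\in[\mu]^{<\omega}$ and $H\in q$ put
$$B(F,H)=\bigcup_{n\in H}\Big[\bigcap_{\xi\in F}Y_n^\xi\Big]^d,$$
and let $\mathcal U$ be generated by these sets. Since different blocks are disjoint and $[Y]^d\cap[Y']^d=[Y\cap Y']^d$, we have $B(F,H)\cap B(F',H')=B(F\cup F',H\cap H')$. So the sets $B(F,H)$ form a base of $\mathcal U$, and each has the form $\bigcup_{y\in\mathcal Y}[y]^d$ with $\mathcal Y$ a family of pairwise disjoint finite sets. In particular $B(\emptyset,T)=\bigcup_{n\in T}[x_n]^d\in\mathcal U$.

**Nonemptiness.** We check that $\lambda_k^d(A)\ne\emptyset$ for $A\in\mathcal U$, $k\ge d$. It suffices to take $A=B(F,H)$. The set $\{n:|\bigcap_{\xi\in F}Y_n^\xi|\ge k\}$ is in $q$, so it has an element $n\in H$. Any $k$-subset of $\bigcap_{\xi\in F}Y_n^\xi$ belongs to $\lambda_k^d(B(F,H))$. For $k=d$, where $\lambda_d^d(A)=A$, this says that $\mathcal U$ is a proper filter. In general, $\{\lambda_k^d(A):A\in\mathcal U\}$ generates a proper filter.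

**Homogeneity.** Let $k\ge d$ and $P:[W]^k\to2$. Take $\xi,L$ from (b). The set $\{n:\ell(n)\in L,\ |Y_n^\xi|\ge k\}$ is in $q$. For $n$ in it let $c(n)$ be the constant value of $P$ on the nonempty set $[Y_n^\xi]^k$. Since $q$ is an ultrafilter, there is $\varepsilon\in2$ with
$$H=\{n:\ell(n)\in L,\ |Y_n^\xi|\ge k,\ c(n)=\varepsilon\}\in q .$$
Let $A=B(\{\xi\},H)\in\mathcal U$ and $u\in\lambda_k^d(A)$. Because $d\ge2$, any two points of $u$ lie in a common $d$-subset of $u$, which belongs to $A$ and so lies in a single block. Hence $u\subseteq x_n$ for one $n$. Every $d$-subset of $u$ is in $A$, so $n\in H$ and every $d$-subset of $u$ is contained in $Y_n^\xi$. These $d$-subsets cover $u$, so $u\subseteq Y_n^\xi$ and $P(u)=\varepsilon$. Thus $P$ is constant on $\lambda_k^d(A)$.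

For $k=d$ this shows that $\mathcal U$ is an ultrafilter. For all $k\ge d$ together it shows that $\mathcal U$ is $(d,\aleph_0)$-selective. Note the use of $d\ge2$: for $d=1$ the set $\lambda^1_k(A)=[A]^k$ contains $k$-sets spread over several blocks, and (b) says nothing about those.

**Nonprincipality and $Q\le_{RK}\mathcal U$.** If $u\in[x_n]^d$, then $T\setminus\{n\}\in q$ and $u\notin B(\emptyset,T\setminus\{n\})\in\mathcal U$. If $u$ lies in no block, then $u\notin B(\emptyset,T)\in\mathcal U$. So no $\{u\}$ is in $\mathcal U$. Let $f$ be defined on $B(\emptyset,T)$ by $f(u)=\ell(n)$ for $u\in[x_n]^d$. For $L\in Q$, $f^{-1}(L)=B(\emptyset,\ell^{-1}(L))\in\mathcal U$. So $f(\mathcal U)\supseteq Q$, and hence $f(\mathcal U)=Q$.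

**Theorem A and the question.** For $d=2$ and $\mathcal X=\{x_n:n\in T\}$, the ultrafilter $\mathcal U$ is $(2,\aleph_0)$-selective, nonprincipal, and contains $\bigcup_{x\in\mathcal X}[x]^2\in\mathcal J$. So $\mathcal J\not\subseteq\mathcal U^*$.

**The number of classes.** For each nonprincipal $Q$ on $\omega$ choose $\mathcal U_Q$ as above. RK-equivalent ultrafilters have the same RK-predecessors on $\omega$, and there are at most $\mathfrak c$ of these, since there are only $\mathfrak c$ maps from a countable set to $\omega$. As $Q\le_{RK}\mathcal U_Q$, a class contains $\mathcal U_Q$ for at most $\mathfrak c$ many $Q$. There are $2^{\mathfrak c}$ nonprincipal $Q$ (Pospíšil), so $2^{\mathfrak c}$ classes occur.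

This proves Theorems A and B from the Main Proposition. The rest of the lecture proves the proposition.

## 5. Numbers for levels: Ramsey towers, widths, and name sets

From now on levels are integers $l\ge2$, and an integer $m$ is identified with $\{0,\dots,m-1\}$.

Here is what level $l$ has to provide. Later we shall select, in blocks of level $l$, decreasing chains of up to $l$ subsets, each homogeneous for at most $s$ prescribed colorings of $k$-sets for each $k\le l$. So the block size must allow $l$ successive Ramsey shrinkings. A collection of names may contain some bad ones, and $t$ will bound their number.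

**Ramsey towers.** For $s\ge1$ and $l\ge2$ let $N_{s,l}(0)=l$, and let $N_{s,l}(j+1)$ be the least $N\ge N_{s,l}(j)$ such that: whenever $|Y|=N$ and for each $k\in\{2,\dots,l\}$ we are given at most $s$ functions $[Y]^k\to2$, there is $Y'\subseteq Y$ with $|Y'|=N_{s,l}(j)$ such that each given function is constant on the corresponding $[Y']^k$. Such $N$ exists. For one $k$, the at most $s$ functions together form a coloring of $[Y]^k$ with at most $2^s$ colors, to which Ramsey's theorem applies; do this successively for $k=2,\dots,l$, starting from a large enough set. Put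
$$X(s,l)=N_{s,l}(l)\ge l\ge2,\qquad \kappa(s,l)=\prod_{k=2}^l2^{\binom{X(s,l)}k}\ge2 .$$
So $\kappa(s,l)$ is the number of ways to choose one $2$-coloring of the $k$-subsets of $X(s,l)$ for each $k\in\{2,\dots,l\}$.

For instance, for $l=2$ a two-element set has only one pair, so $N_{s,2}(j)=2$ for all $j$, and $\kappa(s,2)=2$. For $l=3$, $s=1$: a triple contains only one triple, so only the coloring of pairs matters in passing from $N_{1,3}(1)$ to $N_{1,3}(0)=3$. Since every $2$-coloring of the pairs of a $6$-set has a monochromatic triangle while the pentagon coloring of a $5$-set has none, $N_{1,3}(1)=6$.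

**Widths.** Let $r_0(l)=1$. If $s=r_i(l)$ is defined, let $r_{i+1}(l)$ be the least $t\ge s$ such that
$$\kappa(s,l)^s\,e^{-t2^{-X(s,l)}}\le\tfrac12(2t)^{-l}. \tag{1}$$
It exists because, for fixed $s$ and $l$, the left side decays exponentially in $t$ and the right side only polynomially. Inequality (1) has the form of the estimate in Section 1, with a list indexed by at most $\kappa^s$ requirements and a very small allowed proportion of failures. Write $X_i(l)=X(r_i(l),l)$ and $\kappa_i(l)=\kappa(r_i(l),l)$.

As a check, $r_1(2)$ is the least $t\ge1$ with $2e^{-t/4}\le\frac12(2t)^{-2}$, that is, $t/4\ge\ln16+2\ln t$. The function $t/4-2\ln t-\ln 16$ is convex, negative at $t=1$ and at $t=40$ (where it is about $-0.15$), and positive at $t=41$ (about $0.05$). So $r_1(2)=41$.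

**Sizes of the name sets.** For $i\le l$ define $\delta_i(l)$ by downward recursion on $i$:
$$\delta_l(l)=(l+1)\,r_l(l),\qquad \delta_i(l)=\kappa_i(l)^{\,2^{X_i(l)\,\delta_{i+1}(l)}}\quad(i<l), \tag{2}$$
and let $\delta_i(l)=1$ for $i>l$. The shape of (2) is dictated by Section 1. If there are $\delta_{i+1}(l)$ names and block size $X_i(l)$, then there are $2^{X_i(l)\delta_{i+1}(l)}$ blocks, and $\delta_i(l)$ counts the ways to put a system of colorings on every one of them. We note
$$\delta_i(l)\ge\delta_{i+1}(l)\ \ (i<l),\qquad \delta_i(l)\ge(l+1)\,r_i(l)\ \ (i\le l). \tag{3}$$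
The first holds because $\kappa_i(l)\ge2$ and $2^{2^{m}}\ge m$. The second follows from the first, since $\delta_i(l)\ge\delta_l(l)=(l+1)r_l(l)\ge(l+1)r_i(l)$.

## 6. Cardinals that count captures, and why two of them agree

**What has to be balanced.** A coloring $P$ of $[W]^k$ induces on each level $l$ one of finitely many possible patterns, so it gives a point of a product of finite sets. Instead of treating colorings one at a time, we treat at one stage a whole sequence $(C_l)_l$ of small sets of patterns. The number of stages is then the number of such sequences needed to capture, modulo $Q$, every point of the product. At each stage we must choose a sequence of names that avoids, on $Q$-many levels, the bad names arising from earlier stages. This is possible as long as the earlier stages give fewer sequences of bad sets than are needed to capture every sequence of names. So we compare two numbers of the following kind.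

**Definition.** For $i\in\omega$ let $\mu_i$ be the least cardinality of a family $\mathcal S$ of sequences $S=(S_l)_{l\ge2}$ with $S_l\subseteq\delta_i(l)$ and $|S_l|\le r_i(l)$, such that for each $z\in\prod_l\delta_i(l)$ some $S\in\mathcal S$ has $\{l:z_l\in S_l\}\in Q$.

Such families exist, since one may take all sequences of singletons. As an example, consider $i=0$, where $r_0=1$. If two points $z,z'$ are both captured by the same $S$, then $z_l=z'_l$ for $Q$-many $l$. And one sequence of singletons captures all points equal to a given one modulo $Q$. So $\mu_0$ is exactly the cardinality of the ultraproduct $\prod_l\delta_0(l)/Q$. For larger $i$ the sets $S_l$ may have more than one element and the target sets change as well.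

**Lemma 1.** $\mu_i\ge\mu_{i+1}$ for all $i$.

*Proof.* Let $\mathcal S$ be a witness for $\mu_i$. For $S\in\mathcal S$ let $S'_l=S_l\cap\delta_{i+1}(l)$ for $l>i$ and $S'_l=\emptyset$ for $l\le i$. Then $|S'_l|\le r_i(l)\le r_{i+1}(l)$. Given $z\in\prod_l\delta_{i+1}(l)$, we have $z_l\in\delta_i(l)$ for every $l$: for $l>i$ by (3), and for $l\le i$ because $\delta_{i+1}(l)=1$ and so $z_l=0$. Hence some $S\in\mathcal S$ captures $z$ on a set in $Q$. Removing the finitely many $l\le i$ leaves a set in $Q$, on which $z_l\in S'_l$. So $\{S':S\in\mathcal S\}$ is a family as required for $\mu_{i+1}$. $\square$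

**Lemma 2.** Every $\mu_i$ is infinite.

*Proof.* Let $N$ sequences $S$ be given. For $l\ge\max(N,i,2)$ the union of the $N$ sets $S_l$ has at most $N\,r_i(l)\le l\,r_i(l)<(l+1)r_i(l)\le\delta_i(l)$ elements, by (3). So we can choose $z_l\in\delta_i(l)$ outside it; for the other $l$ choose $z_l$ arbitrarily. Each of the $N$ sequences captures $z$ at finitely many $l$ only, and finite sets are not in $Q$. $\square$

The pattern sets of the construction below have size $\delta_i(l)$ and will be captured with width $r_i(l)$, so the number of stages is $\mu_i$. The name sets have size $\delta_{i+1}(l)$ and the sets of bad names have size at most $r_{i+1}(l)$, so fewer than $\mu_{i+1}$ sequences of them can be avoided. We need $\mu_i\le\mu_{i+1}$, while Lemma 1 gives the opposite inequality. The way out is to keep $i$ free. A nonincreasing $\omega$-sequence of cardinals is eventually constant, since there is no infinite strictly decreasing sequence of cardinals. So we may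

$$\textbf{fix } i \textbf{ with } \mu_i=\mu_{i+1}=:\mu, \tag{4}$$

an infinite cardinal by Lemma 2. From now on only levels $l>i$ are used, and we abbreviate
$$s_l=r_i(l),\quad t_l=r_{i+1}(l),\quad X_l=X_i(l),\quad N_l(j)=N_{s_l,l}(j),\quad D_l=\delta_{i+1}(l).$$
Thus $X_l=N_l(l)$, and (1) holds with $s=s_l$, $t=t_l$, $X(s,l)=X_l$, $\kappa(s,l)=\kappa_i(l)$.

## 7. The blocks and the tasks

**Blocks.** For $l>i$ let $T_l$ be the set of all functions $a:D_l\to\mathcal P(X_l)$; so $|T_l|=2^{X_lD_l}$. Put
$$T=\{(l,a):l>i,\ a\in T_l\},\qquad \ell(l,a)=l,\qquad x_{(l,a)}=\{(l,a)\}\times X_l .$$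
Then $T$ is countable, $\ell$ is finite-to-one, and the $x_n$ are pairwise disjoint, finite and nonempty. We identify subsets of $x_{(l,a)}$ with subsets of $X_l$.

**Patterns.** Let $K_l$ be the set of sequences $\rho=(\rho^k)_{2\le k\le l}$ with $\rho^k:[X_l]^k\to2$; so $|K_l|=\kappa_i(l)$. A set $Y\subseteq X_l$ is *homogeneous for* $\mathcal R\subseteq K_l$ if for all $\rho\in\mathcal R$ and $2\le k\le l$, $\rho^k$ is constant on $[Y]^k$. In this language, the definition of $N_l$ says: if $\mathcal R\subseteq K_l$, $|\mathcal R|\le s_l$, and $Y\subseteq X_l$ has size $N_l(j+1)$, then $Y$ has a subset of size $N_l(j)$ homogeneous for $\mathcal R$. Let $G_l=K_l^{T_l}$, the set of ways to put an element of $K_l$ on every block of level $l$. By (2), $|G_l|=\kappa_i(l)^{2^{X_lD_l}}=\delta_i(l)$.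

**Tasks.** Transfer a witness for $\mu_i=\mu$ along bijections between $\delta_i(l)$ and $G_l$, $l>i$; levels $\le i$ do not matter modulo $Q$. This gives $(C^\xi)_{\xi<\mu}$ with $C^\xi_l\subseteq G_l$, $|C_l^\xi|\le s_l$, and
$$\forall g\in\prod_{l>i}G_l\ \ \exists\xi<\mu\quad \{l:g_l\in C_l^\xi\}\in Q. \tag{5}$$
For $a\in T_l$ let $C_l^\xi(a)=\{g(a):g\in C_l^\xi\}\subseteq K_l$, a set of size at most $s_l$. Task $\xi$ is to find a sequence of names $z^\xi\in\prod_{l>i}D_l$ such that $a(z^\xi_l)$ is homogeneous for $C^\xi_l(a)$ in many blocks $(l,a)$, compatibly with finitely many other tasks.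

## 8. At most $t_l$ bad names

This section is about a single level. It says that if a dense enough set $\mathcal A$ of functions has been secured, then nearly every further name keeps a dense part of $\mathcal A$ while shrinking the selected sets once more. The requirement $\mathcal R_a$ in the block $a$ may depend on all of $a$. This matters, because $C_l^\xi(a)$ does depend on all of $a$, including the values of $a$ at the very names we are testing.

**Lemma 3.** Let $l>i$ and $0\le j<l$, and write $t=t_l$. If $j=0$, put $Y_a=X_l$ for all $a\in T_l$. If $j\ge1$, fix $z_*\in D_l$ and put $Y_a=a(z_*)$ for all $a\in T_l$. Let $\mathcal A\subseteq T_l$ satisfy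
$$|\mathcal A|\ge(2t)^{-j}|T_l|\qquad\text{and}\qquad|Y_a|=N_l(l-j)\ \text{ for all }a\in\mathcal A .$$
For each $a\in T_l$ let $\mathcal R_a\subseteq K_l$ with $|\mathcal R_a|\le s_l$. For $z\in D_l$ put
$$\mathcal A(z)=\{a\in\mathcal A:\ a(z)\subseteq Y_a,\ |a(z)|=N_l(l-j-1),\ a(z)\text{ homogeneous for }\mathcal R_a\}.$$
Then at most $t$ names $z\in D_l$ satisfy $|\mathcal A(z)|<(2t)^{-j-1}|T_l|$.

*Proof.* Call such $z$ *bad* and suppose there are at least $t+1$ bad names. Pick $t$ distinct bad names $w_1,\dots,w_t$, all different from $z_*$ if $j\ge1$.

**Step 1: a set of functions for which some $w_\sigma$ works, whatever the requirement.** Let $\Gamma$ be the set of $a\in T_l$ such that either $|Y_a|\ne N_l(l-j)$, or for *every* nonempty $\mathcal R\subseteq K_l$ with $|\mathcal R|\le s_l$ there is $\sigma\in\{1,\dots,t\}$ with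
$$a(w_\sigma)\subseteq Y_a,\qquad|a(w_\sigma)|=N_l(l-j-1),\qquad a(w_\sigma)\text{ homogeneous for }\mathcal R. \tag{6}$$

**Step 2: $\Gamma$ is almost everything.** Choose $a\in T_l$ uniformly at random. Then the values $a(z)$, $z\in D_l$, are independent and uniform in $\mathcal P(X_l)$. If $j\ge1$, condition on the value $a(z_*)$; this fixes $Y_a$. As the $w_\sigma$ differ from $z_*$, the sets $a(w_1),\dots,a(w_t)$ remain independent and uniform. If $|Y_a|\ne N_l(l-j)$, then $a\in\Gamma$ by definition. So suppose $|Y_a|=N_l(l-j)$; for $j=0$ this is automatic, as $X_l=N_l(l)$.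

Fix a nonempty $\mathcal R\subseteq K_l$ with $|\mathcal R|\le s_l$. By the definition of $N_l$ there is $Y'\subseteq Y_a$ of size $N_l(l-j-1)$ which is homogeneous for $\mathcal R$. Each $a(w_\sigma)$ equals $Y'$ with probability $2^{-X_l}$, independently, and if it does then $\sigma$ satisfies (6). So the probability that no $\sigma$ satisfies (6) for this $\mathcal R$ is at most
$$(1-2^{-X_l})^t\le e^{-t2^{-X_l}} .$$
There are at most $|K_l|^{s_l}=\kappa_i(l)^{s_l}$ possible $\mathcal R$, each being the set of values of some $s_l$-sequence from $K_l$. By the union bound and (1), the conditional probability of $a\notin\Gamma$ is at most $\frac12(2t)^{-l}$. This holds for every value of $Y_a$, so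
$$|T_l\setminus\Gamma|\le\tfrac12(2t)^{-l}|T_l|\le\tfrac12(2t)^{-j}|T_l| .$$

**Step 3: count.** Hence $|\mathcal A\cap\Gamma|\ge(2t)^{-j}|T_l|-\frac12(2t)^{-j}|T_l|=\frac12(2t)^{-j}|T_l|$. Let $a\in\mathcal A\cap\Gamma$. Then $|Y_a|=N_l(l-j)$, so the second alternative in the definition of $\Gamma$ holds. Apply it to $\mathcal R=\mathcal R_a$, or to any singleton $\mathcal R$ if $\mathcal R_a=\emptyset$. We get $\sigma$ with $a\in\mathcal A(w_\sigma)$. So $\mathcal A\cap\Gamma\subseteq\bigcup_{\sigma\le t}\mathcal A(w_\sigma)$, and some $\sigma$ has
$$|\mathcal A(w_\sigma)|\ge\tfrac1t\cdot\tfrac12(2t)^{-j}|T_l|=(2t)^{-j-1}|T_l| .$$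
This contradicts that $w_\sigma$ is bad. $\square$

Each use of the lemma costs a factor $2t_l$ in density and one Ramsey shrinking. Level $l$ can pay for $l$ uses: (1) has the exponent $-l$, and $X_l=N_l(l)$ is $l$ steps above $N_l(0)=l$.

## 9. Choosing $\mu$ sequences of names

We choose $z^\xi\in\prod_{l>i}D_l$ by recursion on $\xi<\mu$.

**The inductive hypothesis.** For $\vec\xi=(\xi_1<\dots<\xi_j)$ whose $z$'s are defined, and $l\ge j$, $l>i$, let $\mathcal A_l(\vec\xi)$ be the set of $a\in T_l$ such that
$$a(z_l^{\xi_1})\supseteq\dots\supseteq a(z_l^{\xi_j})$$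
and, for $1\le p\le j$, $|a(z_l^{\xi_p})|=N_l(l-p)$ and $a(z_l^{\xi_p})$ is homogeneous for $C_l^{\xi_p}(a)$. We maintain, for every such $\vec\xi$,
$$\{l:\ |\mathcal A_l(\vec\xi)|\ge(2t_l)^{-j}|T_l|\}\in Q. \tag{7}$$
This is the quantitative replacement for "finite intersections are large". The size required of $a(z_l^{\xi_p})$ depends on the position $p$ of $\xi_p$ in $\vec\xi$. Different $\vec\xi$ may use different blocks $a$, and there is room for this because $T_l$ contains all functions. For $\vec\xi=\emptyset$, (7) holds because $\mathcal A_l(\emptyset)=T_l$ for all $l>i$.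

**Stage $\xi$: the sets to avoid.** Suppose $z^\eta$ is defined for $\eta<\xi$ and (7) holds for all finite increasing sequences from $\xi$. Let $\vec\xi=(\xi_1<\dots<\xi_j)$ be such a sequence, $j\ge0$, and let
$$L_{\vec\xi}=\{l>\max(i,j):\ |\mathcal A_l(\vec\xi)|\ge(2t_l)^{-j}|T_l|\}\in Q .$$
For $l\in L_{\vec\xi}$ apply Lemma 3 with $\mathcal A=\mathcal A_l(\vec\xi)$, with $z_*=z_l^{\xi_j}$ if $j\ge1$, and with $\mathcal R_a=C_l^\xi(a)$. Its hypotheses hold: $j<l$, the density is at least $(2t_l)^{-j}$ as $l\in L_{\vec\xi}$, and $|Y_a|=N_l(l-j)$ for $a\in\mathcal A_l(\vec\xi)$, by the definition of $\mathcal A_l(\vec\xi)$ if $j\ge1$ and because $Y_a=X_l$ if $j=0$. Let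
$$\mathcal A_l(\vec\xi,z)=\{a\in\mathcal A_l(\vec\xi):a(z)\subseteq Y_a,\ |a(z)|=N_l(l-j-1),\ a(z)\text{ homogeneous for }C_l^\xi(a)\},$$
$$E_l^{\vec\xi}=\{z\in D_l:|\mathcal A_l(\vec\xi,z)|<(2t_l)^{-j-1}|T_l|\}.$$
The lemma gives $|E_l^{\vec\xi}|\le t_l$. For all other $l$ put $E_l^{\vec\xi}=\emptyset$.

**Stage $\xi$: the choice.** Each $(E_l^{\vec\xi})_l$ is a sequence of subsets of $D_l=\delta_{i+1}(l)$ of size at most $t_l=r_{i+1}(l)$, exactly as in the definition of $\mu_{i+1}$. The number of finite increasing sequences $\vec\xi$ from $\xi$ is finite if $\xi<\omega$, and $|\xi|$ otherwise. Since $\xi<\mu$ and $\mu$ is an infinite cardinal, this number is less than $\mu=\mu_{i+1}$. So these sequences do not capture every point: there is $z^\xi\in\prod_{l>i}D_l$ such that $\{l:z_l^\xi\in E_l^{\vec\xi}\}\notin Q$ for all these $\vec\xi$ simultaneously. This is where (4) is used: the recursion has length $\mu_i$, and at each stage we need strictly fewer than $\mu_{i+1}$ sequences to avoid.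

**Stage $\xi$: the hypothesis is preserved.** The new instances of (7) are those for $\vec\xi^\frown\xi$ with $\vec\xi$ from $\xi$. As $Q$ is an ultrafilter and $L_{\vec\xi}\in Q$,
$$\{l\in L_{\vec\xi}:z_l^\xi\notin E_l^{\vec\xi}\}\in Q .$$
For $l$ in this set, $|\mathcal A_l(\vec\xi,z_l^\xi)|\ge(2t_l)^{-j-1}|T_l|$. Comparing definitions, $\mathcal A_l(\vec\xi,z_l^\xi)=\mathcal A_l(\vec\xi^\frown\xi)$: the conditions for $p\le j$ are those of $\mathcal A_l(\vec\xi)$, and the conditions for $p=j+1$ are that $a(z_l^\xi)$ is contained in the previous set $a(z_l^{\xi_j})=Y_a$ (no condition if $j=0$), has size $N_l(l-(j+1))$, and is homogeneous for $C_l^\xi(a)$. So (7) holds for $\vec\xi^\frown\xi$. This completes the recursion.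

## 10. The selected sets satisfy (a) and (b)

For $n=(l,a)\in T$ and $\xi<\mu$ let
$$Y_n^\xi=\begin{cases}a(z_l^\xi)&\text{if this set is homogeneous for }C_l^\xi(a),\\ \emptyset&\text{otherwise.}\end{cases}$$
With this definition $Y_n^\xi$ is homogeneous for $C_l^\xi(a)$ in *every* block, which is what (b) needs. The recursion ensures that enough of these sets are nonempty, which is what (a) needs.

**Proof of (a).** Let $F=\{\xi_1<\dots<\xi_j\}\subseteq\mu$ and $m\in\omega$. By (7), for $Q$-many $l\ge\max(m,j)$, $l>i$, the set $\mathcal A_l(\xi_1,\dots,\xi_j)$ is nonempty. Take $a$ in it and $n=(l,a)$. If $j\ge1$, then by homogeneity $Y_n^{\xi_p}=a(z_l^{\xi_p})$ for all $p$. These sets decrease with $p$, so $\bigcap_pY_n^{\xi_p}=a(z_l^{\xi_j})$ has size $N_l(l-j)\ge N_l(0)=l\ge m$. If $j=0$, then $|x_n|=X_l\ge l\ge m$.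

**Proof of (b).** Let $k\ge2$ and $P:[W]^k\to2$. We code $P$ on blocks as a point of the product of the $G_l$. Let $g\in\prod_{l>i}G_l$ be such that for $l\ge k$ and $a\in T_l$,
$$g_l(a)^k(u)=P(\{(l,a)\}\times u)\qquad(u\in[X_l]^k),$$
with all other components constantly $0$. By (5) there is $\xi<\mu$ with $\{l:g_l\in C_l^\xi\}\in Q$, and so $L=\{l\ge k:l>i,\ g_l\in C_l^\xi\}\in Q$. Let $n=(l,a)$ with $\ell(n)=l\in L$. Then $g_l(a)\in C_l^\xi(a)$. The set $Y_n^\xi$ is empty or homogeneous for $C_l^\xi(a)$. Since $2\le k\le l$, in the second case $g_l(a)^k$ is constant on $[Y_n^\xi]^k$, that is, $P$ is constant on $[Y_n^\xi]^k$. In the first case there is nothing to show.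

This proves the Main Proposition, and by Section 4 it proves Theorems A and B. In particular it is not consistent with ZFC that $\mathcal J\subseteq\mathcal U^*$ for every $(2,\aleph_0)$-selective ultrafilter $\mathcal U$ on $[\omega]^2$. $\blacksquare$
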